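# The Haagerup property for crossed products by Bernoulli shifts

## 1. Lamps on a line and on a tree

Put a lamp at every integer and a lamplighter at one integer. A state of this system is a pair $(F,g)$: the finite set $F\subset\mathbb Z$ of lit lamps and the position $g\in\mathbb Z$. These pairs form a group $G$ under
$$(F,g)(F',g')=(F\mathbin{\triangle}(g+F'),\,g+g'),\qquad (F,g)^{-1}=(F-g,\,-g).$$
We look for functions on $G$ that are positive definite, tend to $0$ at infinity, and are close to $1$ at any given point. Consider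
$$\ell(F,g)=\max(F\cup\{0,g\})-\min(F\cup\{0,g\}),$$
the length of the shortest interval containing the starting point, the end point and all lit lamps. For example $\ell(\{-1,3\},2)=3-(-1)=4$.

We check by hand that $e^{-t\ell}$ is positive definite for each $t>0$. Take $x_i=(F_i,s_i)\in G$, $1\le i\le n$. Then $x_i^{-1}x_j=((F_i\triangle F_j)-s_i,\;s_j-s_i)$, and since lengths of intervals do not change under translation,
$$\ell(x_i^{-1}x_j)=\max S_{ij}-\min S_{ij},\qquad S_{ij}=(F_i\triangle F_j)\cup\{s_i,s_j\}.$$
Count unit steps. For $c\in\mathbb Z$ put $A_c=\{h\in\mathbb Z:h>c\}$, and let $\chi_c(S)=1$ if $S$ meets both $A_c$ and its complement, and $\chi_c(S)=0$ otherwise. Then $\max S-\min S=\sum_c\chi_c(S)$. Fix $c$. The number $1-\chi_c(S_{ij})$ equals $1$ in exactly two situations: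

- $s_i,s_j\in A_c$, and $F_i$, $F_j$ agree outside $A_c$;
- $s_i,s_j\notin A_c$, and $F_i$, $F_j$ agree inside $A_c$.

The first describes an equivalence relation on the indices $i$ with $s_i\in A_c$, and the second one on the remaining indices. So after reordering, $[1-\chi_c(S_{ij})]_{i,j}$ is block diagonal with blocks consisting of ones, and it is positive semidefinite. Hence
$$e^{-t\chi_c(S_{ij})}=e^{-t}+(1-e^{-t})\,(1-\chi_c(S_{ij}))$$
is also the entry of a positive semidefinite matrix. Only finitely many $c$ give a matrix other than the all-ones matrix, and the entrywise product of positive semidefinite matrices is positive semidefinite. So $[e^{-t\ell(x_i^{-1}x_j)}]$ is positive semidefinite.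

For instance, let $x_1=(\emptyset,0)$, $x_2=(\{1\},0)$, $x_3=(\emptyset,1)$. Then $S_{12}=S_{13}=S_{23}=\{0,1\}$. Only $c=0$ matters, the matrix $[1-\chi_0(S_{ij})]$ is the $3\times 3$ identity, and $[e^{-t\ell(x_i^{-1}x_j)}]$ has $1$ on the diagonal and $e^{-t}$ elsewhere.

If $\ell(F,g)\le R$, then $F\cup\{g\}\subset[-R,R]$, so $e^{-t\ell}$ tends to $0$ at infinity on $G$. Moreover $e^{-t\ell}\to1$ pointwise as $t\to0$. We have found the functions we wanted.

Nothing changes if $\mathbb Z$ is replaced by the free group $\mathbb F_2$, which is non-amenable. Its Cayley graph is a tree. Removing an edge $\varepsilon$ leaves two half-trees. Call the vertex set of one of them $A_\varepsilon$. The number of edges $\varepsilon$ such that $S$ meets both $A_\varepsilon$ and its complement is the number of edges of the smallest subtree containing $S$. Call it $W_{\rm tree}(S)$. Left translation permutes edges, so $W_{\rm tree}(gS)=W_{\rm tree}(S)$. If $e\in S$ and $W_{\rm tree}(S)\le R$, then $S$ lies in the ball of radius $R$. The computation above, with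 edges in place of the integers $c$, shows that $(F,g)\mapsto e^{-tW_{\rm tree}(F\cup\{e,g\})}$ is positive definite on the group of lamp configurations over $\mathbb F_2$. For $F=\emptyset$ it says that $g\mapsto e^{-t|g|}$ is positive definite on $\mathbb F_2$.

Here is the same example in the language of operator algebras. Let $B=\mathbb C^2$, $\tau_B(a,b)=\frac{a+b}2$ and $w=(1,-1)$, so $w^2=1$ and $\tau_B(w)=0$. In the infinite tensor product of copies of $B$ over $\mathbb Z$, let $w_F$ be the product of the copies of $w$ at the sites of $F$. Then $w_Fw_{F'}=w_{F\triangle F'}$. If $u_g$ implements the shift by $g$, then $(w_Fu_g)(w_{F'}u_{g'})=w_{F\triangle(g+F')}u_{g+g'}$, which is the multiplication of $G$. So the crossed product by the shift is the group von Neumann algebra of $G$, and we have built on it the maps $w_Fu_g\mapsto e^{-t\ell(F,g)}w_Fu_g$.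

Two features of the example are special. The group came with a tree, whose edges supplied the sets $A_\varepsilon$, and a lamp had two states, so that everything reduced to a function on a group. What if the group has only the approximation property that we have just verified for $G$, with no tree, and if the lamp is an arbitrary finite von Neumann algebra with the analogous property?

## 2. Definitions and statements

All groups are discrete. A function $f:\Gamma\to\mathbb C$ is positive definite if $\sum_{i,j}\bar c_ic_jf(g_i^{-1}g_j)\ge0$ for all $g_1,\dots,g_n\in\Gamma$ and $c_1,\dots,c_n\in\mathbb C$. It is normalized if $f(e)=1$. Then $|f|\le1$ and $f(g^{-1})=\overline{f(g)}$.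

**Definition (groups).** A countable group $\Gamma$ has the Haagerup property if there is a sequence $(f_n)_{n\ge1}$ of normalized positive definite functions on $\Gamma$ vanishing at infinity and converging pointwise to $1$.

By Section 1, $\mathbb Z$ and $\mathbb F_2$ are examples, with $f_n(g)=e^{-|g|/n}$.

Let $N$ be a finite von Neumann algebra with a normal, faithful, normalized trace $\tau$. Write $\|x\|_2=\tau(x^*x)^{1/2}$, let $L^2(N,\tau)$ be the completion of $N$ for this norm, and let $\hat x$ be the image of $x$ in it. A linear map $\Phi:N\to N$ is completely positive (CP) if $[\Phi(a_i^*a_j)]_{i,j}\ge0$ in $M_n(N)$ for all $n$ and $a_1,\dots,a_n\in N$. This is the usual notion, because a positive element $y^*y$ of $M_n(N)$ is the sum over the $n$ rows of $y$ of matrices $[y_i^*y_j]$. A unital $\tau$-preserving CP map extends to a contraction of $L^2(N,\tau)$, by the Kadison–Schwarz inequality: $\tau(\Phi(x)^*\Phi(x))\le\tau(\Phi(x^*x))=\tau(x^*x)$.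

**Definition (algebras).** $(N,\tau)$ has the Haagerup property if there is a sequence $(\Phi_n)_{n\ge1}$ of normal, $\tau$-preserving, completely positive, unital maps on $N$ such that each $\Phi_n$ extends to a compact operator on $L^2(N,\tau)$ and $\|\Phi_n(x)-x\|_2\to0$ for every $x\in N$.

If $N$ is finite dimensional, $\Phi_n=\mathrm{id}$ works. For $N=L^\infty[0,1]$ with Lebesgue measure one can take for $\Phi_n$ the conditional expectation onto functions constant on dyadic intervals of length $2^{-n}$: its $L^2$-extension has finite rank.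

Throughout, $(B,\tau_B)$ is a finite von Neumann algebra with a normal faithful normalized trace, $\Gamma$ is a countable group, and $(M,\tau_M)=\bigotimes_{g\in\Gamma}(B,\tau_B)$ is the infinite tensor product with respect to the trace. The group acts by Bernoulli shifts, $\beta_g(\otimes_hx_h)=\otimes_hx_{g^{-1}h}$: what sat at site $h$ moves to site $gh$. The crossed product $N=M\rtimes_\beta\Gamma$ is generated by $M$ and unitaries $u_g$ with $u_gxu_g^*=\beta_g(x)$, so
$$(xu_g)(yu_h)=x\beta_g(y)\,u_{gh},\qquad (xu_g)^*=\beta_{g^{-1}}(x^*)\,u_{g^{-1}}, \tag{1}$$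
and its trace is $\tau(\sum x_gu_g)=\tau_M(x_e)$.

In the paper "Actions of dense subgroups of compact groups and $\mathrm{II}_1$-factors with the Haagerup property" (arXiv:math/0510301), Paul Jolissaint asks whether $M\rtimes_\beta\Gamma$ has the Haagerup property whenever $\Gamma$ and $B$ do and $\dim B\ge2$. There $M$ has the property, and the answer is known to be yes for amenable $\Gamma$. The case of interest is that of non-amenable $\Gamma$. We prove that the answer is always yes. The condition $\dim B\ge2$ is not needed.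

**Theorem 1.** If $\Gamma$ and $(B,\tau_B)$ have the Haagerup property, then $(N,\tau)$ has the Haagerup property.

**Theorem 2 (converse).** $(N,\tau)$ has the Haagerup property if and only if both $\Gamma$ and $(B,\tau_B)$ do.

For the third statement, a symmetric function $\psi:I\times I\to[0,\infty)$ vanishing on the diagonal is a conditionally negative definite kernel if $\sum_{i,j}c_ic_j\psi(i,j)\le0$ for all finitely supported real $(c_i)_{i\in I}$ with $\sum_ic_i=0$. For example, for $A\subset I$ the kernel $(1_A(i)-1_A(j))^2$, which is $1$ if $A$ separates $i$ from $j$ and $0$ otherwise, is conditionally negative definite: the sum equals $-2\big(\sum_ic_i1_A(i)\big)^2$. Adding these kernels over the edges of a tree, we see that the tree distance is conditionally negative definite.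

**Theorem 3 (generalized Bernoulli actions).** Let $\Gamma$ and $(B,\tau_B)$ have the Haagerup property, and let $I\ne\emptyset$ be a countable $\Gamma$-set carrying a $\Gamma$-invariant conditionally negative definite kernel $\psi:I\times I\to[0,\infty)$ (symmetric, zero on the diagonal) such that for some $i_0\in I$ all balls $\{j:\psi(i_0,j)\le R\}$ are finite. Then $\big(\bigotimes_IB\big)\rtimes\Gamma$ has the Haagerup property.

In Theorems 1–3 the property of $B$ refers to the given trace $\tau_B$. The next statement, due to Jolissaint (*J. Operator Theory* 48 (2002)) and proved in Section 10, shows that this is no restriction: the answer is yes for any finite $B$ with the Haagerup property and any choice of $\tau_B$.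

**Proposition 4.** If $(N,\tau)$ has the Haagerup property and $\tau'$ is another normal faithful normalized trace on $N$, then $(N,\tau')$ has the Haagerup property.

## 3. The blocks $H_Fu_g$, and why product maps fail

We set up coordinates for a general countable index set $I$, since Theorem 3 needs it. For Theorem 1 take $I=\Gamma$. Let $M=\bigotimes_IB$. For finite $F\subset I$ put $M_F=\bigotimes_FB\subset M$, with $M_\emptyset=\mathbb C$, and let $E_F:M\to M_F$ be the trace-preserving conditional expectation, which replaces $x_h$ by $\tau_B(x_h)1$ for $h\notin F$. On elementary tensors one sees $E_FE_G=E_{F\cap G}$. The union of the $M_F$ is weak-* dense in $M$.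

Let $L^2_0(B)=L^2(B)\ominus\mathbb C\hat1$ and $H_F=\bigotimes_FL_0^2(B)$. Expanding $L^2(B)=\mathbb C\hat1\oplus L^2_0(B)$ at every site gives
$$L^2(M)=\bigoplus_{F\subset I\text{ finite}}H_F,$$
and $E_F$ extends to the projection onto $\bigoplus_{G\subset F}H_G$. Put
$$q_F=\sum_{G\subset F}(-1)^{|F\setminus G|}E_G. \tag{2}$$
On $H_{F'}$ the operator $E_G$ is $1$ if $F'\subset G$ and $0$ otherwise. So $q_F$ acts on $H_{F'}$ as $\sum_{F'\subset G\subset F}(-1)^{|F\setminus G|}$, which is $1$ if $F'=F$ and $0$ otherwise. Thus $q_F$ is the projection onto $H_F$, and it maps $M$ into $M_F$. For two sites, $q_{\{a,b\}}(x\otimes y)=(x-\tau_B(x)1)\otimes(y-\tau_B(y)1)$. Consequences: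

- $\sum_{F\subset K}q_F=\mathrm{id}$ on $M_K$, and $q_F=0$ on $M_K$ if $F\not\subset K$;
- $E_Cq_F=q_F$ if $F\subset C$, and $E_Cq_F=0$ otherwise;
- if $\Gamma$ acts on $I$ and $\beta$ is the corresponding shift, then $\beta_g(M_F)=M_{gF}$ and $\beta_gq_F=q_{gF}\beta_g$.

In the crossed product, $\langle xu_g,yu_h\rangle$ is $0$ if $g\neq h$ and $\tau_M(y^*x)$ if $g=h$. So
$$L^2(N)=\bigoplus_{(F,g)}H_Fu_g. \tag{3}$$
Let $N_0=\mathrm{span}\{xu_g:g\in\Gamma,\ x\in M_K,\ K\text{ finite}\}$. By (1) it is a unital *-subalgebra, and it is weak-* dense in $N$.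

Let $\varphi$ be a normal unital $\tau_B$-preserving CP map on $B$. Then $\varphi^{(K)}=\bigotimes_K\varphi$ is a normal unital trace-preserving CP map on $M_K$. These maps are compatible when $K$ increases, and $\beta_g\varphi^{(K)}=\varphi^{(gK)}\beta_g$. Since $\varphi$ commutes with $x\mapsto\tau_B(x)1$, $\varphi^{(K)}$ commutes with $E_G$ and $q_G$ for $G\subset K$. The $L^2$-extension of $\varphi$ preserves $L^2_0(B)$. Call its restriction $\hat\varphi_0$. On $H_F$ the extension of $\varphi^{(K)}$, for $F\subset K$, is $\hat\varphi_0^{\otimes F}$.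

The first maps one would try are $xu_g\mapsto f(g)\,\varphi^{(K)}(x)\,u_g$ for $x\in M_K$, with $f$ positive definite on $\Gamma$. The block $H_Fu_g$ is mapped into itself by $f(g)\,\hat\varphi_0^{\otimes F}$. The factor $f(g)$ makes this small for $g$ far out, but look at $g=e$ and $F=\{h\}$, $h\in\Gamma$. If $\Gamma$ is infinite, these are infinitely many orthogonal copies of the same operator $\hat\varphi_0$. If $\dim B\ge2$ and $\varphi$ is far enough along an approximating sequence, then $\hat\varphi_0\ne0$, and the map is not compact: nothing damps a lit lamp that is far away.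

So one would damp by site, using a CP map $\Psi$ of $M$ that is not equivariant, and set $\Phi(xu_g)=f(g)\Psi(x)u_g$. This fails too, for every $\Psi$ that is unital, trace-preserving, CP and $L^2$-compact, as soon as $\Gamma$ contains an element $g$ of infinite order with $f(g)\ne0$ and $\dim B\ge2$. Indeed, a positive map satisfies $\Phi(a^*)=\Phi(a)^*$. For $a=xu_g$ this reads, by (1),
$$f(g^{-1})\,\Psi(\beta_g^{-1}(x^*))\,u_{g^{-1}}=\overline{f(g)}\,\beta_g^{-1}(\Psi(x^*))\,u_{g^{-1}}.$$
The case $x=1$ gives $f(g^{-1})=\overline{f(g)}$, so $\Psi$ commutes with $\beta_g$. For $F\neq\emptyset$ and any finite $F'$ we have $g^kF=F'$ for only finitely many $k$, so $\beta_g^k\xi\to0$ weakly for every $\xi\perp\hat1$. Since $\Psi$ is compact, $\|\Psi\xi\|=\|\beta_g^k\Psi\xi\|=\|\Psi\beta_g^k\xi\|\to0$. Thus $\Psi$ kills $L^2(M)\ominus\mathbb C\hat1$, and it is nowhere near the identity.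

The damping must therefore depend on $F$ and $g$ jointly, as $\ell(F,g)$ does in Section 1.

## 4. Weights made of cuts are completely positive

Let us multiply the block $H_Fu_g$ by a weight $\omega(F,g)$ and see what complete positivity requires. Take $a_i=x_iu_{s_i}$. Then $a_i^*a_j=u_{s_i}^*\,x_i^*x_j\,u_{s_j}=\beta_{s_i^{-1}}(x_i^*x_j)\,u_{s_i^{-1}s_j}$. The part $q_F(x_i^*x_j)$ is carried by $\beta_{s_i^{-1}}$ to the block over $s_i^{-1}F$, so it receives the weight $\omega(s_i^{-1}F,\,s_i^{-1}s_j)$. If $\omega(F,g)=e^{-tW(F\cup\{e,g\})}$ with $W$ invariant under left translation, this weight is $e^{-tW(F\cup\{s_i,s_j\})}$. We need the operation "multiply the $F$-part of the entry $(i,j)$ by $e^{-tW(F\cup\{s_i,s_j\})}$" to be positive on matrices over $M_K$.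

In Section 1 this came from cuts. The condition there was "$s_i,s_j\in A$, and the configurations agree outside $A$". With $x_i=w_{F_i}$, the product $w_{F_i}^*w_{F_j}=w_{F_i\triangle F_j}$ is fixed by $E_A$ if $F_i\triangle F_j\subset A$, and killed otherwise. So for general $B$ the blocks of ones are replaced by a conditional expectation, and this is CP for any $B$.

For a finite set $K$, $\emptyset\ne C\subsetneq K$ and $S\subset K$, put $\chi_C(S)=1$ if $S$ meets both $C$ and $K\setminus C$, and $\chi_C(S)=0$ otherwise.

**Lemma 5 (cuts).** Let $K\subset I$ be finite, let $p_1,\dots,p_n\in K$ (repetitions allowed), let $m(C)\ge0$ for $\emptyset\ne C\subsetneq K$, and let $t>0$. Put $V(S)=\sum_Cm(C)\chi_C(S)$ for $S\subset K$. Then the map $Q:[y_{ij}]\mapsto[Q_{ij}(y_{ij})]$ on $M_n(M_K)$ with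
$$Q_{ij}=\sum_{F\subset K}e^{-tV(F\cup\{p_i,p_j\})}\,q_F$$
is completely positive.

**Proof.** We first treat a single cut $C$. Let $d_C=\mathrm{diag}(1_C(p_1),\dots,1_C(p_n))$ and $d_C'=1-d_C$, scalar diagonal projections. Applying conditional expectations entrywise, define
$$T^C(y)=d_C\,(E_C\otimes\mathrm{id}_n)(y)\,d_C+d_C'\,(E_{K\setminus C}\otimes\mathrm{id}_n)(y)\,d_C'.$$
Conditional expectations are CP, compressions by projections are CP, and sums of CP maps are CP, so $T^C$ is CP.

The space $M_n(M_K)$ is the direct sum of the pieces $(i,j,F)$ consisting of the matrices supported at position $(i,j)$ with entry in $q_F(M_K)$, $F\subset K$. On the piece $(i,j,F)$ the first summand is the identity if $p_i,p_j\in C$ and $F\subset C$, and $0$ otherwise. The second is the identity if $p_i,p_j\in K\setminus C$ and $F\subset K\setminus C$, and $0$ otherwise. Both cannot occur at once, since $p_i$ lies on one side only. So $T^C$ acts there as multiplication by $1$ if $F\cup\{p_i,p_j\}$ lies on one side of the cut, and by $0$ if it meets both sides, that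 is, by $1-\chi_C(F\cup\{p_i,p_j\})$. Hence the CP map
$$R^C=e^{-tm(C)}\,\mathrm{id}+(1-e^{-tm(C)})\,T^C$$
acts on the piece $(i,j,F)$ as multiplication by $e^{-tm(C)\chi_C(F\cup\{p_i,p_j\})}$: the factor is $1$ if $\chi_C=0$, and $e^{-tm(C)}$ if $\chi_C=1$.

Now combine the cuts. All $R^C$ are scalar on each piece, so they commute, and their composition over the finitely many $C$ multiplies the piece $(i,j,F)$ by $e^{-t\sum_Cm(C)\chi_C(F\cup\{p_i,p_j\})}=e^{-tV(F\cup\{p_i,p_j\})}$. So $Q=\prod_CR^C$, a composition of CP maps. (If $|K|=1$, there are no cuts, $V=0$ and $Q=\mathrm{id}$.) $\square$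

What remains is to find, on an arbitrary Haagerup group, a function $W$ of finite subsets that is translation invariant, becomes large when the set spreads out, and restricts on the subsets of each finite $K$ to a nonnegative combination of cuts.

## 5. Random cuts: level sets of a Gaussian process

On $\mathbb Z$ the cuts were the sets $\{h>c\}$, the level sets of the function $h\mapsto h$. A Haagerup group need not have a useful function of this kind, but it has a useful random function.

**Step 1: a proper conditionally negative definite function on $\Gamma$.** We turn the sequence in the definition into one function. Let $\Gamma$ have the Haagerup property. Passing to a subsequence, take normalized positive definite $f_n$ vanishing at infinity with $|1-f_n|\le2^{-n}$ on $K_n$, where the $K_n$ are finite sets increasing to $\Gamma$. Let $r_n=\mathrm{Re}\,f_n=\frac12(f_n+\overline{f_n})$. It is real, positive definite (as $\overline{f_n}$ is), and $r_n(g^{-1})=r_n(g)$. Put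
$$\psi(g)=\sum_{n\ge1}(1-r_n(g)).$$
Each $g$ lies in $K_n$ for all large $n$, so the sum converges. We have $\psi\ge0$ because $|r_n|\le1$, and $\psi(e)=0$, $\psi(g^{-1})=\psi(g)$.

The function $\psi$ is proper, meaning that $\{\psi\le R\}$ is finite for every $R$. Suppose $\psi(g)\le R$ and let $m>2R$ be an integer. If $1-r_n(g)\ge\frac12$ for all $n\le m$, then $\psi(g)\ge\frac m2>R$, a contradiction. So $r_n(g)>\frac12$ for some $n\le m$, and $g\in\bigcup_{n\le m}\{|f_n|>\frac12\}$, which is a finite set.

The kernel $\psi(g,h)=\psi(g^{-1}h)$ is left invariant, symmetric, zero on the diagonal, and conditionally negative definite: if $\sum_ic_i=0$ with $c_i$ real, then $\sum_{i,j}c_ic_j(1-r_n(g_i^{-1}g_j))=-\sum_{i,j}c_ic_jr_n(g_i^{-1}g_j)\le0$, and we sum over $n$. Its balls around $e$ are the finite sets $\{\psi\le R\}$.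

**Step 2: the process.** From here on we only use the data of Theorem 3: a countable $\Gamma$-set $I$, a point $i_0$ and an invariant kernel $\psi$ as in that theorem. By Step 1 this covers $I=\Gamma$ (left translation), $i_0=e$, $\psi(g,h)=\psi(g^{-1}h)$. We claim that
$$k(i,j)=\tfrac12\big(\psi(i,i_0)+\psi(i_0,j)-\psi(i,j)\big)$$
is positive semidefinite. Given finitely supported real $(c_i)$ with sum $\sigma$, subtract $\sigma$ from the coefficient at $i_0$. The new coefficients have sum $0$, so conditional negative definiteness gives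
$$\sum_{i,j}c_ic_j\psi(i,j)-2\sigma\sum_ic_i\psi(i,i_0)+\sigma^2\psi(i_0,i_0)\le0 .$$
Since $\psi(i_0,i_0)=0$, this says $-2\sum_{i,j}c_ic_jk(i,j)\le0$. So there is a centered real Gaussian process $(X_i)_{i\in I}$ with covariance $k$, and
$$\mathbb E(X_i-X_j)^2=k(i,i)+k(j,j)-2k(i,j)=\psi(i,j).$$

**Definition.** For finite nonempty $S\subset I$ let
$$W(S)=\mathbb E\Big[\max_{S}X-\min_{S}X\Big].$$
It is finite, being at most $2\sum_{s\in S}\mathbb E|X_s|$. Also $W(\{i\})=0$.

For example, let $I=\Gamma=\mathbb Z$ and $\psi(g,h)=(g-h)^2$. Then $k(g,h)=\frac12(g^2+h^2-(g-h)^2)=gh$, so $X_g=g\xi$ with $\xi$ a standard normal variable, and $W(S)=\mathbb E|\xi|\,(\max S-\min S)=\sqrt{2/\pi}\,(\max S-\min S)$. We recover Section 1 up to a constant.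

**Lemma 6.** The function $W$ has the following properties.

- **(W1)** If $S\subset S'$, then $W(S)\le W(S')$. Moreover $W(\{i_0,i\})=\sqrt{2/\pi}\,\psi(i_0,i)^{1/2}$.
- **(W2)** $W(gS)=W(S)$ for $g\in\Gamma$.
- **(W3)** Let $K\subset I$ be finite and nonempty. For $\emptyset\ne C\subsetneq K$ put $m(C)=\mathbb E\,\mathrm{Leb}\{c\in\mathbb R:\{k\in K:X_k>c\}=C\}$. Then $0\le m(C)<\infty$, and for $\emptyset\ne S\subset K$,
$$W(S)=\sum_{\emptyset\ne C\subsetneq K}m(C)\,\chi_C(S).$$

**Proof of (W1).** Enlarging $S$ increases the maximum and decreases the minimum. The second assertion is $\mathbb E|Y|=\sqrt{2/\pi}\,\sigma$ for a centered Gaussian variable $Y$ of variance $\sigma^2$, applied to $Y=X_i-X_{i_0}$.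

**Proof of (W2).** The point is that $W$ only involves differences: $\max_SX-\min_SX=\max_{a,b\in S}(X_a-X_b)$. The law of the centered Gaussian family $(X_a-X_b)_{a,b\in S}$ is determined by its covariances. Expanding $k(a,c)-k(a,d)-k(b,c)+k(b,d)$, the terms involving $i_0$ cancel and
$$\mathbb E(X_a-X_b)(X_c-X_d)=\tfrac12\big[\psi(a,d)+\psi(b,c)-\psi(a,c)-\psi(b,d)\big].$$
This is unchanged when $a,b,c,d$ are replaced by $ga,gb,gc,gd$. So $(X_{ga}-X_{gb})_{a,b\in S}$ has the same law as $(X_a-X_b)_{a,b\in S}$, and the expected maxima agree.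

**Proof of (W3).** Fix a realization and, for real $c$, let $A_c=\{k\in K:X_k>c\}$. We have $A_c=C$ exactly when $\max_{K\setminus C}X\le c<\min_CX$, so
$$\mathrm{Leb}\{c:A_c=C\}=\big(\min_CX-\max_{K\setminus C}X\big)^+,$$
which is a measurable function of the process. It is at most $\max_KX-\min_KX$, so $m(C)\le W(K)<\infty$. The set $S$ meets both $A_c$ and $K\setminus A_c$ exactly when some $X_s$, $s\in S$, exceeds $c$ and some other does not, that is, when $c\in[\min_SX,\max_SX)$. For such $c$ the set $A_c$ is nonempty and proper in $K$. Splitting this interval according to the value $C$ of $A_c$ gives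
$$\max_SX-\min_SX=\sum_{\emptyset\ne C\subsetneq K}\mathrm{Leb}\{c:A_c=C\}\,\chi_C(S).$$
Take expectations. $\square$

In the smallest case $K=\{a,b\}$ the formula reads $\mathbb E|X_a-X_b|=\mathbb E(X_a-X_b)^++\mathbb E(X_b-X_a)^+$, the two terms being $m(\{a\})$ and $m(\{b\})$.

For a given realization the level sets of $X$ are in general not permuted by $\Gamma$. Only the averaged quantity $W$ is invariant. This suffices because invariance enters through $W$ alone, while Lemma 5 asks for cuts only inside a fixed finite $K$ and asks nothing of them under translation.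

## 6. From a dense subalgebra to the whole algebra

Our maps will be given by a formula on $N_0$. The following lemma extends them to $N$.

**Lemma 7 (extension).** Let $(N,\tau)$ be a finite von Neumann algebra with normal faithful normalized trace, $N_0\subset N$ a weak-* dense unital *-subalgebra, and $\Phi:N_0\to N$ linear with $\Phi(1)=1$, $\tau\circ\Phi=\tau$, such that $[\Phi(a_i^*a_j)]_{i,j}\ge0$ for all $n$ and all $a_1,\dots,a_n\in N_0$. Suppose there is a contraction $D$ on $L^2(N,\tau)$ with $D\hat a=\widehat{\Phi(a)}$ for $a\in N_0$. Then $\Phi$ extends to a normal $\tau$-preserving unital CP map on $N$ whose $L^2$-extension is $D$.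

**Step 1: $D\,\widehat{y^*y}$ is a limit of positive elements.** Let $y\in N$. By Kaplansky's density theorem there are $y_k\in N_0$ with $\|y_k\|\le\|y\|$ and $\|y_k-y\|_2\to0$ (on bounded sets $\|\cdot\|_2$ defines the strong topology). By the trace property, $\|z^*\|_2=\|z\|_2$ and $\|az\|_2,\|za\|_2\le\|a\|\,\|z\|_2$, so
$$\|y_k^*y_k-y^*y\|_2\le\|y_k^*(y_k-y)\|_2+\|(y_k-y)^*y\|_2\le2\|y\|\,\|y_k-y\|_2\to0.$$
Hence $D\,\widehat{y^*y}=\lim_k\widehat{\Phi(y_k^*y_k)}$ in $L^2$, and $\Phi(y_k^*y_k)\ge0$.

**Step 2: $D$ maps $\hat N$ into $\hat N$.** Let $x\in N_+$, $c=\|x\|$, $\xi=D\hat x$, and put $f(w)=\langle\hat w,\xi\rangle$ for $w\in N$. If $a,w\in N_+$, then $\langle\hat w,\hat a\rangle=\tau(aw)\ge0$. By Step 1 applied to $x=y^*y$ we get $f\ge0$ on $N_+$. By Step 1 applied to $c1-x=z^*z$, and $D\hat1=\hat1$, we get $\langle\hat w,c\hat1-\xi\rangle\ge0$, that is, $f(w)\le c\,\tau(w)$ on $N_+$. By the Radon–Nikodym theorem there is $b\in N$ with $0\le b\le c$ and $f(w)=\tau(bw)$. (Recall why: by Cauchy–Schwarz for $f$, the form $f(v^*w)$ is bounded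 by $c\|w\|_2\|v\|_2$, so $f(v^*w)=\langle T\hat w,\hat v\rangle$ with $0\le T\le c$. Moreover $T$ commutes with left multiplications, so $T$ is right multiplication by some $b\in N$ with $0\le b\le c$. Take $v=1$.) Since $\tau(bw)=\langle\hat w,\hat b\rangle$ for all $w$, $\xi=\hat b$.

Positive elements span $N$, so $D\hat N\subset\hat N$. Defining $\Phi(x)$ by $\widehat{\Phi(x)}=D\hat x$ gives a linear positive map $N\to N$ extending the given one. It is unital. It preserves $\tau$: the functionals $\langle D\hat x,\hat1\rangle=\tau(\Phi(x))$ and $\langle\hat x,\hat1\rangle=\tau(x)$ agree for $x\in N_0$, hence by $L^2$-continuity on all of $N$.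

**Step 3: complete positivity.** Let $y_1,\dots,y_n\in N$. Approximate each $y_i$ by $y_{i,k}\in N_0$ as in Step 1. The same estimate gives $\|y_{i,k}^*y_{j,k}-y_i^*y_j\|_2\to0$. So with $a^{(k)}_{ij}=\Phi(y_{i,k}^*y_{j,k})$ and $a_{ij}=\Phi(y_i^*y_j)$ we have $\|a_{ij}^{(k)}-a_{ij}\|_2\to0$, and $[a^{(k)}_{ij}]\ge0$ by hypothesis. For $\eta_1,\dots,\eta_n\in N$, since $\|a\hat\eta\|_2\le\|a\|_2\|\eta\|$,
$$\sum_{i,j}\langle a_{ij}\hat\eta_j,\hat\eta_i\rangle=\lim_k\sum_{i,j}\langle a^{(k)}_{ij}\hat\eta_j,\hat\eta_i\rangle\ge0 .$$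
Vectors $(\hat\eta_i)$ are dense in $L^2(N)^n$, so $[a_{ij}]\ge0$.

**Step 4: normality.** Let $x_\iota\uparrow x$ be a bounded increasing net. Then $\sup_\iota\Phi(x_\iota)\le\Phi(x)$. Since $\tau$ is normal, the left side has trace $\sup_\iota\tau(\Phi(x_\iota))=\sup_\iota\tau(x_\iota)=\tau(x)$, and so has $\Phi(x)$. Since $\tau$ is faithful, they are equal. $\square$

## 7. The multipliers $e^{-tW(F\cup\{e,g\})}$: proof of Theorem 1

Let $\Gamma$ and $(B,\tau_B)$ have the Haagerup property. Take $I=\Gamma$, $i_0=e$, and $\psi$, $W$ from Section 5.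

**Step 1: the maps.** Fix $t>0$ and a normal unital $\tau_B$-preserving CP map $\varphi$ on $B$. Define $\Phi=\Phi_{t,\varphi}:N_0\to N_0$ by linearity and
$$\Phi(xu_g)=\sum_{F\subset K}e^{-tW(F\cup\{e,g\})}\,\varphi^{(K)}(q_F(x))\,u_g,\qquad x\in M_K. \tag{4}$$
If $K\subset K'$, then $q_F(x)=0$ for $F\subset K'$ not contained in $K$, and $\varphi^{(K')}$ extends $\varphi^{(K)}$. So the choice of $K$ does not matter. Since $W(\{e\})=0$ and $q_\emptyset(1)=1$, we have $\Phi(1)=1$. For the trace, only $g=e$ matters. Since $\varphi^{(K)}$ preserves the trace and $\tau_M(q_F(x))=0$ for $F\ne\emptyset$, only $F=\emptyset$ contributes, and $q_\emptyset(x)=\tau_M(x)1$. So $\tau\circ\Phi=\tau$.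

**Step 2: the $L^2$-operator.** By (3) and Section 3, on $\widehat{N_0}$ the map $\Phi$ coincides with
$$D_{t,\varphi}=\bigoplus_{(F,g)}e^{-tW(F\cup\{e,g\})}\,\hat\varphi_0^{\otimes F}\quad\text{on}\quad\bigoplus_{(F,g)}H_Fu_g. \tag{5}$$
Every block is a contraction, so $D_{t,\varphi}$ is a contraction.

**Step 3: reducing complete positivity to Lemma 5.** We must show $[\Phi(a_i^*a_j)]\ge0$ for $a_1,\dots,a_n\in N_0$. Write $a_i=\sum_pv_{pi}b_p$ with scalars $v_{pi}$ and finitely many monomials $b_p$ of the form $xu_s$. Then $[\Phi(a_i^*a_j)]=V^*[\Phi(b_p^*b_q)]V$ with $V=[v_{pi}]$. So we may assume $a_i=x_iu_{s_i}$ with $x_i\in M_L$, $L$ finite. Let $K=L\cup\{s_1,\dots,s_n\}$. By (1),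
$$a_i^*a_j=\beta_{s_i^{-1}}(x_i^*x_j)\,u_{s_i^{-1}s_j},\qquad\beta_{s_i^{-1}}(x_i^*x_j)\in M_{s_i^{-1}K}.$$
The subsets of $s_i^{-1}K$ are the sets $s_i^{-1}F$ with $F\subset K$. Equivariance gives $\varphi^{(s_i^{-1}K)}q_{s_i^{-1}F}\,\beta_{s_i^{-1}}=\beta_{s_i^{-1}}\varphi^{(K)}q_F$, and (W2) gives $W(s_i^{-1}F\cup\{e,s_i^{-1}s_j\})=W(F\cup\{s_i,s_j\})$. Hence
$$\Phi(a_i^*a_j)=\sum_{F\subset K}e^{-tW(F\cup\{s_i,s_j\})}\,\beta_{s_i^{-1}}\big(\varphi^{(K)}q_F(x_i^*x_j)\big)\,u_{s_i^{-1}s_j}.$$
Since $\beta_{s_i^{-1}}(y)\,u_{s_i^{-1}s_j}=u_{s_i}^*\,y\,u_{s_i}u_{s_i^{-1}s_j}=u_{s_i}^*\,y\,u_{s_j}$,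
$$\Phi(a_i^*a_j)=u_{s_i}^*\,\varphi^{(K)}\big(Q_{ij}(x_i^*x_j)\big)\,u_{s_j},\qquad Q_{ij}=\sum_{F\subset K}e^{-tW(F\cup\{s_i,s_j\})}q_F. \tag{6}$$

**Step 4: positivity.** By (W3), on nonempty subsets of $K$ the function $W$ is $\sum_Cm(C)\chi_C$ with $m(C)\ge0$. Lemma 5 with $p_i=s_i$ says that $Q:[y_{ij}]\mapsto[Q_{ij}(y_{ij})]$ is CP on $M_n(M_K)$. As $[x_i^*x_j]\ge0$, we get $[Q_{ij}(x_i^*x_j)]\ge0$. Applying the CP map $\varphi^{(K)}$ entrywise keeps it positive, and so does the passage from $[z_{ij}]$ to $[u_{s_i}^*z_{ij}u_{s_j}]$, which is conjugation by $\mathrm{diag}(u_{s_1},\dots,u_{s_n})$. By (6), $[\Phi(a_i^*a_j)]\ge0$.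

Lemma 7 now applies: $\Phi_{t,\varphi}$ extends to a normal $\tau$-preserving unital CP map on $N$ with $L^2$-extension $D_{t,\varphi}$.

**Step 5: compactness.** Suppose the $L^2$-extension of $\varphi$ is compact. Then $\hat\varphi_0$ is compact, so each $\hat\varphi_0^{\otimes F}$ is compact (a finite tensor product of compact operators). The $(F,g)$ block of (5) is compact of norm at most $e^{-tW(F\cup\{e,g\})}$. If $W(F\cup\{e,g\})\le R$, then by (W1) every $h\in F\cup\{g\}$ satisfies
$$\sqrt{2/\pi}\,\psi(h)^{1/2}=W(\{e,h\})\le W(F\cup\{e,g\})\le R,$$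
so $F\cup\{g\}$ lies in the finite set $\{\psi\le\pi R^2/2\}$. Only finitely many pairs $(F,g)$ occur. Therefore for each $\varepsilon>0$ only finitely many blocks have norm at least $\varepsilon$. So $D_{t,\varphi}$ is a norm limit of finite direct sums of compact operators, and it is compact. This is the place where the joint dependence on $F$ and $g$ removes the obstruction of Section 3: the blocks $F=\{h\}$, $g=e$ now carry the factor $e^{-tW(\{e,h\})}\to0$.

**Step 6: convergence.** Let $(\varphi_n)$ be a sequence on $B$ as in the definition of the Haagerup property, and put $\Phi_n=\Phi_{1/n,\varphi_n}$. The $L^2$-extensions of the $\varphi_n$ are contractions converging to $1$ on the dense set $\hat B$, hence strongly. So for each finite $F$ the contractions $\hat\varphi_{n,0}^{\otimes F}$ converge strongly to $1$ on $H_F$ (check on elementary tensors, then use linearity and boundedness). Also $e^{-W(F\cup\{e,g\})/n}\to1$ for each $(F,g)$. So the contractions $D_{1/n,\varphi_n}$ converge strongly to $1$ on each $H_Fu_g$, hence on $L^2(N)$. Thus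 $\|\Phi_n(x)-x\|_2\to0$ for every $x\in N$, and $(N,\tau)$ has the Haagerup property. This proves Theorem 1. $\blacksquare$

## 8. Restricting to $B$ and to $\Gamma$: proof of Theorem 2

The "if" part is Theorem 1. For the converse let $(\Phi_n)$ be a sequence for $(N,\tau)$ as in the definition.

**Step 1: $B$ has the Haagerup property.** We compress to one site. Embed $B=M_{\{e\}}\subset N$, so that $\tau|_B=\tau_B$, and let $E_B:N\to B$ be the $\tau$-preserving conditional expectation. The maps $E_B\Phi_n|_B$ are normal, unital, $\tau_B$-preserving and CP. On $L^2(B)$ they are compressions of compact operators, hence compact. For $x\in B$,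
$$\|E_B\Phi_n(x)-x\|_2=\|E_B(\Phi_n(x)-x)\|_2\le\|\Phi_n(x)-x\|_2\to0.$$

**Step 2: $\Gamma$ has the Haagerup property.** This is Choda's argument, which reads off a function from the action of $\Phi_n$ on the $u_g$. Put $f_n(g)=\tau(\Phi_n(u_g)u_g^*)$. Then $f_n(e)=1$. Since $u_{g_i^{-1}g_j}=u_{g_i}^*u_{g_j}$, the trace property gives, for scalars $c_i$,
$$\sum_{i,j}\bar c_ic_jf_n(g_i^{-1}g_j)=\tau\Big(\sum_{i,j}(c_iu_{g_i}^*)^*\,\Phi_n(u_{g_i}^*u_{g_j})\,(c_ju_{g_j}^*)\Big)\ge0,$$
because $[\Phi_n(u_{g_i}^*u_{g_j})]\ge0$. So $f_n$ is positive definite. The vectors $\hat u_g$ are orthonormal and $\Phi_n$ is compact on $L^2$, so by Cauchy–Schwarz $|f_n(g)|\le\|\Phi_n(u_g)\|_2\to0$ as $g\to\infty$. Finally $|f_n(g)-1|=|\tau((\Phi_n(u_g)-u_g)u_g^*)|\le\|\Phi_n(u_g)-u_g\|_2\to0$ for each $g$. $\blacksquare$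

## 9. Bernoulli actions over a $\Gamma$-set: proof of Theorem 3

Let $I,i_0,\psi$ be as in Theorem 3, and let $W$ be the function of Section 5. Now $M=\bigotimes_IB$, and $F,K$ are finite subsets of $I$. In the exponent, $\{e,g\}$ is replaced by $\{i_0,gi_0\}$. There is one new difficulty: $W(F\cup\{i_0,gi_0\})$ does not control $g$, because $i_0$ may have an infinite stabilizer. A positive definite factor on $\Gamma$ repairs this.

**Step 1: the maps.** Let $(f_n)$ be normalized positive definite functions on $\Gamma$ vanishing at infinity with $f_n\to1$ pointwise, and $(\varphi_n)$ a sequence for $B$. For $x\in M_K$ put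
$$\Phi_n(xu_g)=\sum_{F\subset K}e^{-W(F\cup\{i_0,gi_0\})/n}\,f_n(g)\,\varphi_n^{(K)}(q_F(x))\,u_g.$$
As in Section 7, this is independent of $K$. It is unital since $f_n(e)=1$ and $W(\{i_0\})=0$, and it preserves $\tau$ since only $g=e$, $F=\emptyset$ contribute. It coincides on $\widehat{N_0}$ with the contraction that acts on $H_Fu_g$ as $e^{-W(F\cup\{i_0,gi_0\})/n}f_n(g)\,\hat\varphi_{n,0}^{\otimes F}$; recall that $|f_n|\le1$.

**Step 2: complete positivity.** As before we may take $a_i=x_iu_{s_i}$ with $x_i\in M_L$, $1\le i\le r$. Let $K=L\cup\{s_1i_0,\dots,s_ri_0\}$. By (W2), $W(s_i^{-1}F\cup\{i_0,s_i^{-1}s_ji_0\})=W(F\cup\{s_ii_0,s_ji_0\})$, and the computation leading to (6) gives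
$$\Phi_n(a_i^*a_j)=u_{s_i}^*\,\varphi_n^{(K)}(Q_{ij}(x_i^*x_j))\,u_{s_j},\qquad Q_{ij}=f_n(s_i^{-1}s_j)\sum_{F\subset K}e^{-W(F\cup\{s_ii_0,s_ji_0\})/n}q_F.$$
So $Q$ is the map of Lemma 5 with $p_i=s_ii_0$, $t=1/n$ and the numbers $m(C)$ of (W3), followed by the entrywise multiplication by the positive semidefinite scalar matrix $[f_n(s_i^{-1}s_j)]$. The latter is CP: writing the scalar matrix as $\sum_lv_lv_l^*$ with column vectors $v_l$, the multiplication is $y\mapsto\sum_l\mathrm{diag}(v_l)\,y\,\mathrm{diag}(v_l)^*$. Hence $Q$ is CP. Positivity follows as in Step 4 of Section 7, and Lemma 7 extends $\Phi_n$ to $N$.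

**Step 3: compactness and convergence.** The $(F,g)$ block is compact of norm at most $|f_n(g)|\,e^{-W(F\cup\{i_0,gi_0\})/n}$. If this is at least $\varepsilon\in(0,1)$, then $|f_n(g)|\ge\varepsilon$, so $g$ lies in a finite set. Moreover $W(F\cup\{i_0,gi_0\})\le n\log(1/\varepsilon)$, so by (W1) $F$ lies in a ball about $i_0$, which is finite. So only finitely many blocks have norm at least $\varepsilon$, and $\Phi_n$ is $L^2$-compact. Since $f_n(g)\to1$ for each $g$, the argument of Step 6 in Section 7 gives $\|\Phi_n(x)-x\|_2\to0$. $\blacksquare$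

Two families of examples:

- $I=\Gamma/\Lambda$ with $\Lambda$ normal and $\Gamma$, $\Gamma/\Lambda$ Haagerup. Take a proper function $\psi$ on the group $\Gamma/\Lambda$ from Step 1 of Section 5 and the kernel $\psi(a^{-1}b)$, $a,b\in\Gamma/\Lambda$.
- $\Gamma$ Haagerup acting, possibly with infinite stabilizers, on the vertex set $I$ of a locally finite tree. Take for $\psi$ the tree distance, which is conditionally negative definite by Section 2 and has finite balls.

No claim is made that the kernel hypothesis in Theorem 3 is necessary.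

## 10. Changing the trace: proof of Proposition 4

The idea is that on pieces of the center where the density of $\tau'$ with respect to $\tau$ is almost constant, an approximating map for $\tau$ almost works for $\tau'$, and a rank-one correction removes the error.

**Step 1: setting.** A trace on a finite von Neumann algebra is determined by its restriction to the center, through the center-valued trace. By the classical Radon–Nikodym theorem on the center, $\tau'=\tau(h\,\cdot)$ with $h$ positive, affiliated with the center, and $\tau(h)=1$. Since $\tau'$ is faithful, $h$ is injective. We also need separability. Let $(\Phi_n)$ be a sequence for $(N,\tau)$. Its $L^2$-extensions are contractions converging strongly to $1$, and compact operators have separable range, so $L^2(N,\tau)$ is separable. The map $x\mapsto xh^{1/2}$ embeds $L^2(N,\tau')$ isometrically into it, because $\tau(h^{1/2}x^*xh^{1/2})=\tau'(x^*x)$. So $L^2(N,\tau')$ is separable.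

**Step 2: a map that decreases $\tau'$.** Fix $\lambda>1$, $k\ge1$ and $n$. Let $p_j=1_{[\lambda^j,\lambda^{j+1})}(h)$, $j\in\mathbb Z$. These are central projections with sum $1$, as $h$ is injective. Put $q=\sum_{|j|\le k}p_j$ and
$$\Psi(x)=\lambda^{-1}\sum_{|j|\le k}p_j\,\Phi_n(p_jxp_j)\,p_j .$$
It is normal and CP, and $\Psi(1)\le\lambda^{-1}q\le\lambda^{-1}1$. For $x\ge0$, since $hp_j\le\lambda^{j+1}p_j$, $\tau\Phi_n=\tau$ and $\lambda^jp_j\le hp_j$,
$$\tau'(\Psi(x))\le\lambda^{-1}\sum_{|j|\le k}\lambda^{j+1}\tau(\Phi_n(p_jx))=\sum_{|j|\le k}\lambda^j\tau(p_jx)\le\tau'(qx)\le\tau'(x).$$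
On $qN$ we have $\lambda^{-k}\|\cdot\|_{2,\tau}^2\le\|\cdot\|_{2,\tau'}^2\le\lambda^{k+1}\|\cdot\|_{2,\tau}^2$. Each summand of $\Psi$ first cuts $x$ down to $p_jx\in qN$, then applies $\Phi_n$, which is compact for $\|\cdot\|_{2,\tau}$, then cuts down to $p_jN\subset qN$. So $\Psi$ extends to a compact operator on $L^2(N,\tau')$.

**Step 3: correcting it.** Since $\Psi(1)\le\lambda^{-1}1$ and $\lambda>1$, we have $\tau'(1-\Psi(1))\ge1-\lambda^{-1}>0$. Put
$$\Psi'(x)=\Psi(x)+\frac{\tau'(x)-\tau'(\Psi(x))}{\tau'(1-\Psi(1))}\,(1-\Psi(1)).$$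
The functional $\tau'-\tau'\Psi$ is normal, and positive by Step 2, and $1-\Psi(1)\ge0$. So the added term is a normal CP map, and $\Psi'$ is normal and CP. Inserting $x=1$ gives $\Psi'(1)=1$, and applying $\tau'$ gives $\tau'(\Psi'(x))=\tau'(x)$. The functional $\tau'-\tau'\Psi$ is $\|\cdot\|_{2,\tau'}$-continuous, so $\Psi'$ is a rank-one perturbation of $\Psi$ on $L^2(N,\tau')$, and it is compact.

**Step 4: it is close to the identity.** A positive functional attains its norm at $1$, so $|\tau'(x)-\tau'(\Psi(x))|\le\|x\|\,\tau'(1-\Psi(1))$ and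
$$\|\Psi'(x)-\Psi(x)\|_{2,\tau'}\le\|x\|\,\|1-\Psi(1)\|_{2,\tau'}. \tag{7}$$
From $\Psi(x)-x=\lambda^{-1}\sum_{|j|\le k}p_j\big(\Phi_n(p_jx)-p_jx\big)-(1-\lambda^{-1})qx-(1-q)x$ and $\|p_jy\|_{2,\tau'}\le\lambda^{(j+1)/2}\|y\|_{2,\tau}$ we get
$$\|\Psi(x)-x\|_{2,\tau'}\le\sum_{|j|\le k}\lambda^{(j+1)/2}\|\Phi_n(p_jx)-p_jx\|_{2,\tau}+(1-\lambda^{-1})\|x\|+\|(1-q)x\|_{2,\tau'}. \tag{8}$$
Let a finite subset of $N$, and an error, be given, and add $1$ to the finite subset. Choose first $\lambda$ near $1$, which makes the second term of (8) small. Then choose $k$ large, which makes the third small because $\|(1-q)x\|_{2,\tau'}\le\|x\|\,\tau'(1-q)^{1/2}$ and $q\uparrow1$. Then choose $n$ large, which makes the first small. The case $x=1$ of (8) also makes the right side of (7) small. So $\|\Psi'(x)-x\|_{2,\tau'}$ is as small as we wish on the given finite set.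

**Step 5: a sequence.** As $L^2(N,\tau')$ is separable, $N$ contains a countable $\|\cdot\|_{2,\tau'}$-dense subset $\{x_1,x_2,\dots\}$. By Step 4 choose for each $m\ge1$ a map $\Psi'_m$ of the above form with $\|\Psi'_m(x_l)-x_l\|_{2,\tau'}\le1/m$ for $l\le m$. The $\Psi'_m$ are unital, CP and $\tau'$-preserving, so they are contractions for $\|\cdot\|_{2,\tau'}$. Hence $\|\Psi'_m(x)-x\|_{2,\tau'}\to0$ for all $x\in N$. Therefore $(N,\tau')$ has the Haagerup property. $\square$

With Theorem 1 this answers the question in full. Let $\Gamma$ be a countable group with the Haagerup property, amenable or not, and let $B$ be a finite von Neumann algebra with the Haagerup property for some trace. By Proposition 4 it has the property for the trace $\tau_B$ used to form $M$, and Theorem 1 shows that $M\rtimes_\beta\Gamma$ has the Haagerup property. By Theorem 2, the Haagerup property of $M\rtimes_\beta\Gamma$ conversely forces it for both $\Gamma$ and $B$.
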